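# The $q$-Meixner–Pollaczek laws and a Cauchy transform continued across its cut

## 1. The function $\mathcal G$ and the domain $D$ in the $\sigma$-plane

Everything in these notes happens in one coordinate plane. Write $\mathbb C^\pm$ for the open upper and lower half planes, and put
$$Z(\sigma)=i\Big(\frac1\sigma-\sigma\Big),\qquad V(\sigma)=\sigma^2+\sigma^{-2}=2-Z(\sigma)^2,$$
$$\mathbb H=\{\mathrm{Re}\,\sigma>0\},\qquad B=\{\sigma\in\mathbb H:\ |\sigma|<1\}.$$
With $s=-i\sigma$ we have $Z(\sigma)=s+1/s$, so $Z$ is the Joukowski map after a rotation. Hence: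

* $Z(-1/\sigma)=Z(\sigma)$, and $Z(e^{i\tau})=2\sin\tau$;
* $Z$ maps $\mathbb H$ conformally onto $\mathbb C\setminus((-\infty,-2]\cup[2,\infty))$, the half disc $B$ onto $\mathbb C^+$, and $\mathbb H\cap\{|\sigma|>1\}$ onto $\mathbb C^-$;
* $Z$ maps each of $0<|\sigma|<1$ and $|\sigma|>1$ conformally onto $\mathbb C\setminus[-2,2]$.

Let $\mu$ be a probability measure on $[-2,2]$ and $G(z)=\int\frac{d\mu(t)}{z-t}$ its Cauchy transform. Put
$$\mathcal G(\sigma)=G(Z(\sigma)),\qquad 0<|\sigma|<1 .$$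
On $B$ this is $G$ on the upper half plane. The cut $(-2,2)$ is the half circle $|\sigma|=1$, $\mathrm{Re}\,\sigma>0$. For the measures of this talk $\mathcal G$ extends meromorphically to all of $\mathbb C$ (Lemma 5), so we may walk through the cut onto the second sheet. Let

> $D$ be the connected component containing $B$ of the set of $\sigma\in\mathbb H$ that are not poles of $\mathcal G$ and satisfy $\mathrm{Im}\,\mathcal G(\sigma)<0$.

This makes sense because $G$ maps $\mathbb C^+$ into $\mathbb C^-$.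

**What the pair $(\mathcal G,D)$ is for.** Put $F=1/G$. If $\zeta=1/\mathcal G(\sigma)$ with $\sigma\in B$ and $z=Z(\sigma)$, then $F(z)=\zeta$. So inverting $\mathcal G$ means inverting $F$, and an inverse of $\mathcal G$ on all of $\mathbb C^-$ with values in $D$ continues $F^{-1}$ to all of $\mathbb C^+$. Such a continuation is what free infinite divisibility asks for. We shall prove
$$\mathcal G:D\to\mathbb C^-\ \text{bijective}\iff\mu\ \text{freely infinitely divisible},$$
and then decide bijectivity by counting preimages.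

**Example (semicircle law).** If all Jacobi parameters are $1$, then $G=1/(z-G)$, so $G(z)=s$ where $z=s+1/s$, $|s|<1$. Hence $\mathcal G(\sigma)=-i\sigma$, $D=\mathbb H$, and $\mathcal G:\mathbb H\to\mathbb C^-$ is a rotation, which is bijective.

## 2. The laws $\mathrm{qMP}_{\alpha,q}$ and the statements

For $q\in[-1,1]$ let $[n]_q=1+q+\cdots+q^{n-1}$. For $\alpha,q\in[-1,1]$ let $\mathrm{qMP}_{\alpha,q}$ be the probability measure whose monic orthogonal polynomials satisfy $P_0=1$, $P_1(t)=t$,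
$$tP_n(t)=P_{n+1}(t)+\omega_nP_{n-1}(t),\qquad \omega_n=[n]_q(1+\alpha q^{n-1})\ge0 \qquad(0^0=1).$$
The $\omega_n$ are its Jacobi parameters; if some $\omega_n=0$, the measure is finitely supported. The measure is symmetric, and since $\omega_n\le 2n$ it is determined by its moments. For example $m_2=\omega_1$ and $m_4=\omega_1(\omega_1+\omega_2)$. Special cases: $\mathrm{qMP}_{0,q}$ is the $q$-Gaussian law, $\mathrm{qMP}_{\alpha,0}$ a symmetric free Meixner law, $\mathrm{qMP}_{0,1}$ the standard Gaussian law, and $\mathrm{qMP}_{-1,1}=\delta_0$. The laws are vacuum distributions on the $(\alpha,q)$-Fock space of Bożejko, Ejsmont and Hasebe, "Fock space associated to Coxeter group of type B", arXiv:1411.7997 (2014); we use only the recurrence.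

A probability measure $\mu$ is **freely infinitely divisible** (FID) if for every $n\ge1$ there is a probability measure $\mu_n$ with $\mu_n^{\boxplus n}=\mu$, where $\boxplus$ is free additive convolution.

Known: $\mathrm{qMP}_{0,q}$ is FID iff $q\in[0,1]$ (Anshelevich et al.), and $\mathrm{qMP}_{\alpha,0}$ is FID iff $\alpha\in[-1,0]$ (Saitoh and Yoshida). The conjecture in the paper above says that $\mathrm{qMP}_{\alpha,q}$ is FID for $\alpha\in[-1,0]$, $q\in[0,1]$. It is true, and more holds.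

**Theorem 1.** If $0\le q\le1$ and $-1\le\alpha\le q$, then $\mathrm{qMP}_{\alpha,q}$ is FID. In particular (case $\alpha\le0\le q$) the conjecture holds.

**Theorem 2 (partial converse).** $\mathrm{qMP}_{\alpha,q}$ is not FID if (a) $-1\le q<0$ and $q<\alpha\le1$, or (b) $0\le q\le\frac3{10}$ and $q<\alpha\le1$. Hence for $0\le q\le\frac3{10}$: FID $\iff\alpha\le q$.

**Theorem 3 (negative $q$).** Let $-1<q<0$. (i) $\mathrm{qMP}_{q,q}$ is FID. (ii) If $-1<\alpha<0$ and $|\alpha|^{1/2}+|\alpha|^{-1/2}\le\frac13\big(|q|^{1/2}+|q|^{-1/2}\big)$, then $\mathrm{qMP}_{\alpha,q}$ is FID. (iii) There is $\varepsilon=\varepsilon(q)>0$ such that $\mathrm{qMP}_{\alpha,q}$ is not FID for $q-\varepsilon<\alpha<q$.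

**Corollary 4.** For every $t>0$ the law with density proportional to $|\Gamma(t+ix)|^2$ is FID.

Theorems 2 and 3 are complements; they are not needed for the conjecture. The range $\frac3{10}<q<1$, $\alpha>q$ is not settled here, and neither is the region $-1<\alpha<q<0$ as a whole.

## 3. Voiculescu transforms, cumulants, proper maps

Put $F_\mu=1/G_\mu$, which satisfies $\mathrm{Im}\,F_\mu(z)\ge\mathrm{Im}\,z$ on $\mathbb C^+$. On a truncated cone $\{|\mathrm{Re}\,\zeta|<\eta\,\mathrm{Im}\,\zeta,\ |\zeta|>M\}$ with $M$ large, $F_\mu$ has a right inverse $F_\mu^{-1}$ with values in $\mathbb C^+$ and $F_\mu^{-1}(\zeta)=\zeta(1+o(1))$. The Voiculescu transform is $\varphi_\mu(\zeta)=F_\mu^{-1}(\zeta)-\zeta$; it linearizes $\boxplus$.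

**Fact (BV)** (Bercovici–Voiculescu, *Indiana Univ. Math. J.* 42 (1993), Prop. 5.7 and Thm 5.10). $\mu$ is FID iff $\varphi_\mu$ extends analytically to a map $\mathbb C^+\to\mathbb C^-\cup\mathbb R$. In that case $\varphi_\mu(\zeta)=a+\int\frac{1+t\zeta}{\zeta-t}d\nu(t)$ with $a\in\mathbb R$ and a finite measure $\nu\ge0$. If $\mu_n\to\mu$ weakly, then $\varphi_{\mu_n}\to\varphi_\mu$ locally uniformly on a common truncated cone.

*Examples.* For the semicircle law $\varphi(\zeta)=1/\zeta$, which maps $\mathbb C^+$ into $\mathbb C^-$: FID. For $\frac12(\delta_1+\delta_{-1})=\mathrm{qMP}_{0,-1}$ we have $F(z)=z-1/z$ and $\varphi(\zeta)=\frac12(-\zeta+\sqrt{\zeta^2+4})$, with a branch point at $2i\in\mathbb C^+$: not FID.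

**Fact (Closure).** If $\mu_n$ are FID and $\mu_n\to\mu$ weakly, then $\mu$ is FID and $\varphi_{\mu_n}\to\varphi_\mu$ locally uniformly on $\mathbb C^+$.

*Proof.* Let $K(w)=\frac{w+i}{w-i}$. It maps $\mathbb C^-\cup\mathbb R$ bijectively onto the closed unit disc minus the point $1$. The functions $K\circ\varphi_{\mu_n}$ are bounded by $1$ on $\mathbb C^+$, so by Montel every subsequence has a further subsequence converging locally uniformly to some $k$ with $|k|\le1$. On a truncated cone $k=K\circ\varphi_\mu\ne1$. If $k$ took the value $1$ anywhere, the maximum principle would give $k\equiv1$; so $k\neq1$ everywhere. Then $K^{-1}\circ k$ is holomorphic with values in $\mathbb C^-\cup\mathbb R$ and extends $\varphi_\mu$. The limit does not depend on the subsequence, so the whole sequence converges. Apply (BV). $\square$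

**Fact (Cumulants)** (Nica–Speicher, *Lectures*, Thm 13.16). If $\mu$ is FID with compact support, its free cumulants $(\kappa_{n+2})_{n\ge0}$ are the moments of a positive measure; in particular $\kappa_4\ge0$. For our laws $\kappa_4=m_4-2m_2^2$, so
$$\kappa_4=\omega_1(\omega_2-\omega_1),\qquad \omega_2-\omega_1=q+\alpha(q+q^2-1). \tag{1}$$

Formula (1) is the first test one would try. It gives only a necessary condition. For $0<q\le\frac3{10}$ it says $\kappa_4<0$ iff $\alpha>q/(1-q-q^2)$, and $q/(1-q-q^2)>q$; so it misses a strip above $\alpha=q$, and it never proves that a law is FID. Checking all Hankel determinants of cumulants would be needed for that, and we have no closed form for them. This is why we work with $\mathcal G$.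

**Fact (Proper maps).** A nonconstant proper holomorphic map $f:D_1\to D_2$ between plane domains takes every value the same number $d\in[1,\infty)$ of times, with multiplicity.

*Proof.* The fiber over $w_0$ is compact and discrete, hence finite. By properness, for $w$ near $w_0$ all preimages lie in small discs around the points of that fiber, and by the argument principle the count in each disc is constant for $w$ near $w_0$. So the count is locally constant, hence constant on the connected $D_2$. It is not $0$, since $f$ takes some value. $\square$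

**Fact (Al-Salam–Chihara)** (Koekoek–Lesky–Swarttouw, *Hypergeometric Orthogonal Polynomials*, (14.8.2), (14.8.4)). Let $0<q<1$ and let $a,b$ be real or complex conjugate, of modulus $<1$. The monic polynomials with
$$xp_n=p_{n+1}+\tfrac12(a+b)q^np_n+\tfrac14(1-q^n)(1-abq^{n-1})p_{n-1},\qquad x=\cos\theta,$$
are orthogonal for the weight $\Big|\frac{(e^{2i\theta};q)_\infty}{(ae^{i\theta};q)_\infty(be^{i\theta};q)_\infty}\Big|^2d\theta$ on $[0,\pi]$, where $(x;q)_\infty=\prod_{k\ge0}(1-xq^k)$.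

## 4. The case $q=0$ by hand

Let $q=0$, $-1<\alpha\le1$. The Jacobi parameters are $1+\alpha,1,1,\dots$. With $z=s+1/s$, the continued fraction gives $G(z)=\frac1{z-(1+\alpha)s}=\frac{s}{1-\alpha s^2}$. Substituting $s=-i\sigma$,
$$\mathcal G(\sigma)=\frac{-i\sigma}{1+\alpha\sigma^2},\qquad \zeta:=\frac1{\mathcal G(\sigma)}=i\Big(\frac1\sigma+\alpha\sigma\Big),\qquad Z(\sigma)-\zeta=-i(1+\alpha)\sigma .$$
Here $\mathrm{Im}\,\mathcal G<0$ iff $\mathrm{Im}\,\zeta>0$, and $\mathrm{Im}\,\zeta=\mathrm{Re}\,\sigma\,(|\sigma|^{-2}+\alpha)$.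

*Let $\alpha<0$.* Then $D=\{\sigma\in\mathbb H:|\sigma|<|\alpha|^{-1/2}\}$. With $\sigma=|\alpha|^{-1/2}\sigma'$ we get $\zeta=|\alpha|^{1/2}Z(\sigma')$ with $\sigma'\in B$, so $\zeta$ covers $\mathbb C^+$ exactly once and $\mathcal G:D\to\mathbb C^-$ is bijective. Moreover $\varphi(\zeta)=-i(1+\alpha)\sigma$ has imaginary part $-(1+\alpha)\mathrm{Re}\,\sigma<0$. So the law is FID.

*Let $\alpha>0$.* Then $D=\mathbb H$, and $\sigma\mapsto1/(\alpha\sigma)$ is an involution of $\mathbb H$ that preserves $\mathcal G$: the map is two-to-one, with a critical point at $\alpha^{-1/2}$. Explicitly $\varphi(\zeta)=-\frac{1+\alpha}{2\alpha}\big(\zeta-\sqrt{\zeta^2+4\alpha}\big)$. An analytic extension to $\mathbb C^+$ would give a holomorphic square root of $\zeta^2+4\alpha$ near its simple zero $2i\sqrt\alpha$, which is impossible. So the law is not FID.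

For $\alpha<0$, the pole $|\alpha|^{-1/2}$ on the positive axis bounds $D$. For $\alpha>0$, the two poles $\pm i\alpha^{-1/2}$ both lie on $\partial D$, and near each of them $\mathcal G$ covers a neighborhood of $\infty$ in $\mathbb C^-$. Both phenomena return for $q\ne0$.

## 5. The density, and $\mathcal G$ on the second sheet

From here to the end of Section 9, unless stated otherwise, $-1<q<1$, $q\ne0$, $-1<\alpha<1$, and $\mu$ is the dilation of $\mathrm{qMP}_{\alpha,q}$ by $\sqrt{1-q}$. Dilation does not affect FID. The Jacobi parameters of $\mu$ are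
$$\lambda_n=(1-q^n)(1+\alpha q^{n-1})>0 .$$

**Step 1: the density.** We need an explicit density, since its analytic form governs the continuation. Let first $0<q<1$, and take Al-Salam–Chihara parameters $a,-a$ with $a^2=\alpha$ (real, or complex conjugate). In the variable $2\cos\theta$ the Jacobi parameters are multiplied by $4$ and become $\lambda_n$. Since $(ae^{i\theta};q)_\infty(-ae^{i\theta};q)_\infty=(\alpha e^{2i\theta};q^2)_\infty$,
$$\int h\,d\mu=\mathrm{const}\int_0^\pi h(2\cos\theta)\,W_q(\theta)\,d\theta,\qquad W_q(\theta)=\frac{\prod_{k\ge0}(1-q^ke^{2i\theta})(1-q^ke^{-2i\theta})}{\prod_{k\ge0}(1-\alpha q^{2k}e^{2i\theta})(1-\alpha q^{2k}e^{-2i\theta})} .$$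
This holds for all $q\in(-1,1)$. Indeed, let $M_m(q)$ be the $m$-th moment of $\mu$, a polynomial in $q$. Then $\int_0^\pi(2\cos\theta)^mW_q\,d\theta=M_m(q)\int_0^\pi W_q\,d\theta$ on $(0,1)$, and both sides are holomorphic in $|q|<1$, so the identity holds on $(-1,1)$. For real $q$, $W_q\ge0$ and $\int W_q>0$, so we may divide. The supports are compact, so equality of moments gives equality of measures.

Put $x=2\cos\theta$ and $V=2-x^2=-2\cos2\theta$. Then $4\sin^2\theta=2+V$, $d\theta=|dx|/\sqrt{2+V}$, and $|1-ae^{2i\theta}|^2=1+a^2+aV$ for real $a$. So $\mu$ has on $[-2,2]$ the density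
$$p(x)=c\,\sqrt{2+V}\;\frac{\prod_{k\ge1}(1+q^{2k}+q^kV)}{\prod_{k\ge0}(1+\alpha^2q^{4k}+\alpha q^{2k}V)},\qquad V=2-x^2,\quad c>0. \tag{2}$$
It is even, continuous on $[-2,2]$, and positive on $(-2,2)$ because $1+a^2+aV\ge(1-|a|)^2>0$ for $|a|<1$, $|V|\le2$. Put $p=0$ off $[-2,2]$.

**Step 2: the density in the $\sigma$-plane.** The jump of $G$ across the cut is a multiple of $p$, so we continue $p$ off the circle. Define
$$\hat p(\sigma)=c\,(\sigma+\sigma^{-1})\frac{\prod_{k\ge1}(1+q^k\sigma^2)(1+q^k\sigma^{-2})}{\prod_{k\ge0}(1+\alpha q^{2k}\sigma^2)(1+\alpha q^{2k}\sigma^{-2})},$$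
meromorphic on $\mathbb C\setminus\{0\}$ and holomorphic near $|\sigma|=1$. We have $(1+a\sigma^2)(1+a\sigma^{-2})=1+a^2+aV$ and $(\sigma+\sigma^{-1})^2=2+V$, and $\mathrm{Re}(\sigma+\sigma^{-1})>0$ on $\mathbb H$. So on $\mathbb H$, $\hat p$ is given by the right side of (2) with $V=V(\sigma)$ and the principal root, and $\hat p(\sigma)=p(Z(\sigma))$ for $|\sigma|=1$, $\sigma\in\mathbb H$. Also $\hat p$ is odd, $\hat p(1/\sigma)=\hat p(\sigma)$ and $\hat p(\bar\sigma)=\overline{\hat p(\sigma)}$; hence $\hat p$ is real on $|\sigma|=1$.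

**Lemma 5.** $\mathcal G$ extends to a meromorphic function on $\mathbb C$, holomorphic on a neighborhood of $|\sigma|\le1$, with $\mathcal G(0)=0$, $\mathcal G'(0)=-i$ and
$$\mathcal G(\sigma)=G(Z(\sigma))-2\pi i\,\hat p(\sigma)\qquad(|\sigma|>1). \tag{3}$$
Its poles are the poles of $\hat p$ in $|\sigma|>1$. Moreover $\mathrm{Im}\,\mathcal G=-\pi\hat p$ on $|\sigma|=1$, and $\mathcal G(-\sigma)=-\mathcal G(\sigma)$, $\mathcal G(\bar\sigma)=-\overline{\mathcal G(\sigma)}$. So $\mathcal G$ is real on $i\mathbb R$ and purely imaginary on $\mathbb R$, away from poles.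

*Proof.* The plan is to turn $G$ into a sine series on the circle. Let $w(\theta)=\hat p(ie^{-i\theta})$, which is real-analytic, real and $2\pi$-periodic. Replacing $\theta$ by $-\theta$ replaces $\sigma$ by $-1/\sigma$, and $\hat p(-1/\sigma)=-\hat p(\sigma)$; so $w$ is odd. Hence $w(\theta)=\sum_{n\ge1}w_n\sin n\theta$ with real, exponentially decaying $w_n$. For $0<\theta<\pi$ the point $ie^{-i\theta}$ lies in $\mathbb H$ and $Z(ie^{-i\theta})=2\cos\theta$, so $w(\theta)=p(2\cos\theta)$. For $0<|s|<1$ and $z=s+1/s$,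
$$\frac{2\sin\theta}{z-2\cos\theta}=\frac{2s\sin\theta}{1-2s\cos\theta+s^2}=2\sum_{n\ge1}s^n\sin n\theta ,$$
$$G(z)=\int_0^\pi w(\theta)\frac{2\sin\theta}{z-2\cos\theta}\,d\theta=\pi\sum_{n\ge1}w_ns^n .$$
Thus $\mathcal G(\sigma)=\pi\sum w_n(-i\sigma)^n$ is holomorphic on a disc of radius $>1$. As $s\to0$, $G(z)\sim1/z\sim s$, so $\pi w_1=1$ and $\mathcal G'(0)=-i$.

On the circle, $\sigma=ie^{-i\theta}$ means $s=e^{-i\theta}$. So $\mathrm{Im}\,\mathcal G(\sigma)=-\pi\sum w_n\sin n\theta=-\pi\hat p(\sigma)$. The point $-1/\sigma$ corresponds to $1/s$, so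
$$\mathcal G(\sigma)-\mathcal G(-1/\sigma)=\pi\sum w_n(s^n-s^{-n})=-2\pi i\sum w_n\sin n\theta=-2\pi i\,\hat p(\sigma).$$
This identity extends to an annulus around the circle. For $|\sigma|>1$ in it, $\mathcal G(-1/\sigma)=G(Z(-1/\sigma))=G(Z(\sigma))$, which is (3). The right side of (3) is meromorphic in $|\sigma|>1$ with the poles of $\hat p$, because $G(Z(\sigma))$ is holomorphic there.

Since $p$ is even, $w(\pi-\theta)=w(\theta)$, so $w_n=0$ for even $n$ and $\mathcal G$ is odd. Since the $w_n$ are real, $\overline{\mathcal G(\sigma)}=\mathcal G(-\bar\sigma)$, hence $\mathcal G(\bar\sigma)=\overline{\mathcal G(-\sigma)}=-\overline{\mathcal G(\sigma)}$. These identities persist under continuation. On $i\mathbb R$, $-\bar\sigma=\sigma$ gives realness; on $\mathbb R$, $\bar\sigma=\sigma$ gives $\mathcal G=-\overline{\mathcal G}$. $\square$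

**Lemma 6.** $\mathcal G\ne0$ on $\{|\sigma|\le1,\ \mathrm{Re}\,\sigma\ge0\}\setminus\{0\}$.

*Proof.* On $B$, $\mathrm{Im}\,\mathcal G<0$. On $|\sigma|=1$, $\mathrm{Re}\,\sigma>0$, $\mathrm{Im}\,\mathcal G=-\pi p(Z(\sigma))<0$. On $i\mathbb R$ with $0<|\sigma|<1$, $\mathcal G=G(x)\ne0$ with $x$ real, $|x|>2$. Finally $Z(i\tau)=\tau+1/\tau$, so $\mathcal G(\pm i)=\lim_{x\downarrow2}G(\pm x)=\pm\int\frac{p(t)}{2-t}dt\ne0$, by monotone convergence and evenness of $p$. $\square$

Since $\mathrm{Im}\,\mathcal G(\bar\sigma)=\mathrm{Im}\,\mathcal G(\sigma)$ and $B$ is symmetric, $D$ is invariant under $\sigma\mapsto\bar\sigma$.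

## 6. Bijectivity of $\mathcal G|_D$ is free infinite divisibility

**Lemma 7.** If $\mathcal G:D\to\mathbb C^-$ is bijective, then $\mu$ is FID.

*Proof.* We build the continuation of $\varphi_\mu$ and read off its sign. Put $S(\zeta)=(\mathcal G|_D)^{-1}(1/\zeta)$ and $H=Z\circ S$, holomorphic on $\mathbb C^+$. For $\zeta$ far out in a cone, $z=F_\mu^{-1}(\zeta)\in\mathbb C^+$ equals $Z(\sigma)$ with $\sigma\in B\subset D$, and $\mathcal G(\sigma)=G(z)=1/\zeta$. So $S(\zeta)=\sigma$, $H(\zeta)=F_\mu^{-1}(\zeta)$, and $H(\zeta)-\zeta$ extends $\varphi_\mu$. If $\mathrm{Im}\,H(\zeta)\le0$, then $\mathrm{Im}(H(\zeta)-\zeta)<0$. If $z=H(\zeta)\in\mathbb C^+$, then $S(\zeta)\in B$, so $F_\mu(z)=\zeta$ and $\mathrm{Im}\,\zeta\ge\mathrm{Im}\,z$. Apply (BV). $\square$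

**Lemma 8.** If $\mu$ is FID, there is a holomorphic bijection $S:\mathbb C^+\to D$ with $\mathcal G(S(\zeta))=1/\zeta$ and $Z(S(\zeta))=\zeta+\varphi_\mu(\zeta)$. In particular $\mathcal G|_D$ is injective and $\mathcal G'\ne0$ on $D$.

*Proof.* **Step 1: $F_\mu\circ H=\mathrm{id}$ wherever it makes sense.** Let $H(\zeta)=\zeta+\varphi_\mu(\zeta)$. Since $\frac{1+t\zeta}{\zeta-t}=t+\frac{1+t^2}{\zeta-t}$,
$$\mathrm{Im}\,H(x+iy)=y\Big[1-\int\frac{1+t^2}{(x-t)^2+y^2}\,d\nu(t)\Big].$$
The bracket is nondecreasing in $y$ and tends to $1$ as $y\to\infty$, uniformly for $|x|\le R$ by dominated convergence: for $|t|\ge2R$ the integrand is at most $\frac{1+t^2}{t^2/4+y^2}$, otherwise at most $\frac{1+4R^2}{y^2}$. So $\Omega'=\{\mathrm{Im}\,H>0\}$ meets each vertical line in an upward ray, and any two rays are joined by a high horizontal segment in $\Omega'$. Thus $\Omega'$ is connected. Far out in a cone $F_\mu(H(\zeta))=\zeta$ with $H(\zeta)\in\mathbb C^+$, hence $F_\mu\circ H=\mathrm{id}$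 on $\Omega'$.

**Step 2: $H$ omits the slits.** This lets us lift $H$ through $Z$. Suppose $H(\zeta_0)=x_0\in\mathbb R$, $|x_0|\ge2$. As $H$ is nonconstant, hence open, there are $\zeta_n\to\zeta_0$ with $z_n=H(\zeta_n)\in\mathbb C^+$, $z_n\to x_0$. Write $z_n=Z(\sigma_n)$, $\sigma_n\in B$. A subsequential limit $\sigma_*$ has $|\sigma_*|\le1$ and $\sigma_*\ne0$ (as $Z(\sigma_n)$ is bounded), and $Z(\sigma_*)=x_0$. The solutions of $s+1/s=x_0$ are real, so $\sigma_*\in i\mathbb R$, $0<|\sigma_*|\le1$. By Lemmas 5 and 6, $\mathcal G(\sigma_*)$ is real and nonzero, and $\zeta_n=F_\mu(z_n)=1/\mathcal G(\sigma_n)\to1/\mathcal G(\sigma_*)\in\mathbb R$. This contradicts $\zeta_0\in\mathbb C^+$.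

**Step 3: lift, and show that the image is $D$.** So $H$ takes values in $Z(\mathbb H)$, and $S=(Z|_{\mathbb H})^{-1}\circ H$ is holomorphic. Far out in a cone $S\in B$ and $\mathcal G(S(\zeta))=1/\zeta$; by the identity theorem this holds on $\mathbb C^+$. So $S$ is injective and avoids poles. The set $S(\mathbb C^+)$ is open, connected, contained in $\{\mathrm{Im}\,\mathcal G<0\}$ and meets $B$, so $S(\mathbb C^+)\subset D$. It is closed in $D$: if $S(\zeta_n)\to\sigma^*\in D$, then $1/\zeta_n\to\mathcal G(\sigma^*)\in\mathbb C^-$, so $\zeta_n\to\zeta^*:=1/\mathcal G(\sigma^*)\in\mathbb C^+$ and $S(\zeta^*)=\sigma^*$. As $D$ is connected, $S(\mathbb C^+)=D$. If $\sigma=S(\zeta)$, then $\mathcal G(\sigma)=1/\zeta$ determines $\zeta$, so $\mathcal G|_D$ is injective. $\square$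

## 7. What $\alpha\le q$ does to the factors of $\hat p$

In Sections 7 and 8 we assume $-1<\alpha\le q<1$, $q\ne0$; **either sign of $q$ is allowed**. For $0<a<1$ write $b_a=a+1/a>2$, decreasing in $a$. Let $\beta_0=b_{|\alpha|}$ if $\alpha<0$ and $\beta_0=+\infty$ otherwise.

The hypothesis enters in one way: multiplying $\alpha\le q$ by $q^{2k}>0$,
$$\alpha q^{2k}\le q^{2k+1}\qquad(k\ge0).$$
So each denominator factor of $\hat p$ (coefficient $\alpha q^{2k}$) can be paired with a numerator factor having a larger coefficient ($q^{2k+1}$); the remaining numerator coefficients $q^{2k}$, $k\ge1$, are positive.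

**Lemma 9 (monotonicity in the coefficient).** (a) For $V\in\mathbb C^+$ and $a\in(-1,1)$, $\theta(a)=\arg(1+a^2+aV)$ (principal) is nondecreasing in $a$ and has the sign of $a$. (b) For real $V$, $\frac{d}{da}\frac{a}{1+a^2+aV}=\frac{1-a^2}{(1+a^2+aV)^2}>0$ where $1+a^2+aV\ne0$.

*Proof.* (a) For $a>0$, $1+a^2+aV=a(b_a+V)$, so $\theta(a)=\arg(b_a+V)\in(0,\pi)$; $\arg(b+V)$ decreases in $b$, and $b_a$ decreases in $a$. For $a<0$, $1+a^2+aV=|a|(b_{|a|}-V)$, so $\theta(a)=\arg(V-b_{|a|})-\pi\in(-\pi,0)$; $\arg(V-b)$ increases with $b$, and $b_{|a|}$ increases as $a\uparrow0$. And $\theta(0)=0$. (b) The numerator is $1+a^2+aV-a(2a+V)=1-a^2$. $\square$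

**Lemma 10 (monotone density).**
(a) $\hat p$, as a function of real $V\in(-2,\beta_0)$, is positive and strictly increasing. Hence $p$ is strictly decreasing in $|x|$ on $[-2,2]$, and $\hat p(\sigma)\ge\hat p(1)=p(0)$ for real $\sigma\ge1$ with $V(\sigma)<\beta_0$.
(b) For $y>0$: $G(-iy)=i|G(-iy)|$ and $0<|G(-iy)|<\pi p(0)$.
(c) For $x,y>0$: $\mathrm{Re}\,G(x-iy)>0$.
(d) For real $\sigma>1$ with $V(\sigma)<\beta_0$,
$$i\,\mathcal G(\sigma)=2\pi\hat p(\sigma)-|G(Z(\sigma))|>\pi p(0)>0. \tag{4}$$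

*Proof.* (a) Let $V\in(-2,\beta_0)$. First, $1+a^2+aV>0$ for every $a\in[\alpha q^{2k},q^{2k+1}]$. If $a\ge0$, it exceeds $(1-a)^2$ or equals $1$. If $a<0$, then $\alpha<0$ and $|a|\le|\alpha|$, so $V<b_{|\alpha|}\le b_{|a|}$ and $1+a^2+aV=|a|(b_{|a|}-V)>0$. Now group the factors of (2) as above:
$$\frac{d\log\hat p}{dV}=\frac1{2(2+V)}+\sum_{k\ge1}\frac1{b_{q^{2k}}+V}+\sum_{k\ge0}\Big[\frac{q^{2k+1}}{1+q^{4k+2}+q^{2k+1}V}-\frac{\alpha q^{2k}}{1+\alpha^2q^{4k}+\alpha q^{2k}V}\Big].$$
The sums converge locally uniformly, each bracket is $\ge0$ by Lemma 9(b), and the first term is positive. So the derivative is $>0$. On $[-2,2]$, $V=2-x^2$ decreases in $|x|$ and $V\le2<\beta_0$. For real $\sigma\ge1$, $V(\sigma)$ increases from $2$, and $Z(1)=0$.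

(b) $G(-iy)=\int\frac{-x+iy}{x^2+y^2}p(x)dx=i\int\frac{y\,p(x)}{x^2+y^2}dx$, since $p$ is even. As $p\le p(0)$, not identically equal, the integral is $<\pi p(0)$.

(c) Substituting $t=x-r$ in $\int p(t)\frac{x-t}{(x-t)^2+y^2}dt$,
$$\mathrm{Re}\,G(x-iy)=\int_0^\infty\frac{r}{r^2+y^2}\,[p(x-r)-p(x+r)]\,dr .$$
Since $|x-r|<x+r$, the bracket is $\ge0$, and it is $>0$ for $r$ near $x$.

(d) For real $\sigma>1$, $Z(\sigma)\in-i(0,\infty)$. The poles of $\hat p$ on $(1,\infty)$ occur at $V=b_{|\alpha|q^{2k}}\ge\beta_0$, so $\sigma$ is not a pole. By (3) and (b), $\mathcal G(\sigma)=i|G(Z(\sigma))|-2\pi i\hat p(\sigma)$; use (a) and (b). $\square$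

## 8. The lifted argument of $\hat p$, and how $D$ confines it

To count preimages we shall need that $\mathcal G$ has no zeros in $\overline D\setminus\{0\}$. In the open first quadrant with $|\sigma|>1$, (3) gives
$$\mathrm{Re}\,\mathcal G=\mathrm{Re}\,G(Z)+2\pi\,\mathrm{Im}\,\hat p . \tag{5}$$
There $\mathrm{Re}\,Z=\mathrm{Im}\,\sigma\,(1+|\sigma|^{-2})>0$ and $\mathrm{Im}\,Z<0$, so the first summand is positive by Lemma 10(c). We must control the sign of $\mathrm{Im}\,\hat p$, that is, the argument of $\hat p$.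

**The function $A$.** If $|\sigma|>1$, $\mathrm{Re}\,\sigma>0$, $\mathrm{Im}\,\sigma>0$, then $V(\sigma)\in\mathbb C^+$, because $\mathrm{Im}\,V=\mathrm{Im}(\sigma^2)(1-|\sigma|^{-4})$. Put
$$A(\sigma)=\tfrac12\arg(2+V)+\sum_{k\ge1}\theta(q^{2k})+\sum_{k\ge0}\big[\theta(q^{2k+1})-\theta(\alpha q^{2k})\big]. \tag{6}$$
If $|V|\le M$ and $|a|M\le\frac12$, then $\mathrm{Re}(1+a^2+aV)\ge\frac12$, so $|\theta(a)|\le2|a|M$; hence the series converges uniformly on bounded sets of $V$, including boundary values on $\mathbb R$. Clearly $\hat p=|\hat p|e^{iA}$. By Lemma 9(a) every term of (6) (bracket by bracket) is $\ge0$, so $A\ge0$: this is where $\alpha\le q$ is used again.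

**The naive hope, and where it stops.** One would like $\mathrm{Re}\,\mathcal G>0$ on the whole exterior quadrant, from $0\le A\le\pi$. But $A$ is unbounded. Take $\alpha=0<q<1$ and follow a ray $V=Re^{i\chi}$ with fixed $\chi\in(0,\pi/2)$; it lies in the image of the exterior quadrant, which $V$ maps conformally onto $\mathbb C^+$. Whenever $b_{q^{2k}}\le R$ we have $\theta(q^{2k})=\arg(b_{q^{2k}}+V)\ge\arg(R+V)=\chi/2$, so $A\to\infty$ as $R\to\infty$. As $A$ is continuous in $R$, it hits $\frac{3\pi}2$ modulo $2\pi$ at arbitrarily large $R$. There $\hat p=-i|\hat p|$. Each factor has modulus $\ge1$ (real part $\ge1$), so $|\hat p|\ge c|2+V|^{1/2}\to\infty$, while $G(Z)\to0$. By (5), $\mathrm{Re}\,\mathcal G<0$ at such points. So positivity fails on the quadrant.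

The remedy is that we need (5) only on $\overline D$. Membership in $D$ forces $\mathrm{Re}\,\hat p>0$, and since $D$ is connected, the *lifted* argument $A$, which starts at $0$, can never leave $(-\frac\pi2,\frac\pi2)$.

**Boundary values of $A$.** Let $\Pi$ be the set of zeros and poles of $\hat p$ in $\mathbb H\cap\{|\sigma|>1\}$. The factor $\sigma+\sigma^{-1}$ has no zero in $\mathbb H$. At a point of $\Pi$, $1+a^2+aV=0$ for some coefficient $a$, so $V=-(a+1/a)$ is real. In $\mathbb H\cap\{|\sigma|>1\}$ this forces $\sigma\in(1,\infty)$, $V>2$, hence $a<0$ and $V=b_{|a|}$. Each value $a$ occurs at most once among the numerator coefficients $q^k$ $(k\ge1)$ and at most once among the denominator coefficients $\alpha q^{2k}$ (for $\alpha\ne0$), and distinct $a<0$ give distinct $b_{|a|}$. So $\Pi$ consists exactly of the points where a factor with $a<0$ vanishes that is not cancelled between numerator and denominator.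

Extend $A$ to $\{|\sigma|\ge1,\ \mathrm{Im}\,\sigma\ge0\}\cap(\mathbb H\setminus\Pi)$ by boundary values from $V\in\mathbb C^+$. There $V\in\mathbb C^+$ or $V\in(-2,\infty)$. For $a>0$ use continuity of $\arg$ on the closed upper half plane minus $0$, with values in $[0,\pi]$; for $a<0$ on the closed lower half plane minus $0$, with values in $[-\pi,0]$. Terms of cancelled factors cancel identically. Then:

* on $|\sigma|=1$, $\sigma\in\mathbb H$, we have $V\in(-2,2]$, all factors are positive, and $A=0$;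
* on $(1,\infty)\setminus\Pi$, $A\in\pi\mathbb Z$; precisely, $\theta(a)=-\pi$ if $a<0$ and $V>b_{|a|}$, and all other terms are $0$.

Put $A=0$ on $B$ and $A(\bar\sigma)=A(\sigma)$. Then $A\ge0$ is continuous on $\mathbb H\setminus\Pi$, and $\cos A=\mathrm{Re}\,\hat p/|\hat p|$ for $|\sigma|\ge1$.

**Lemma 11.** $D\cap\Pi=\emptyset$, $0\le A<\frac\pi2$ on $D$, and $0\le A\le\frac\pi2$ on $\overline D\cap(\mathbb H\setminus\Pi)$.

*Proof.* Let $\sigma\in D$, $|\sigma|>1$. Then $Z(\sigma)\in\mathbb C^-$, so $\mathrm{Im}\,G(Z(\sigma))>0$, and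
$$0>\mathrm{Im}\,\mathcal G(\sigma)=\mathrm{Im}\,G(Z(\sigma))-2\pi\,\mathrm{Re}\,\hat p(\sigma).$$
So $\mathrm{Re}\,\hat p(\sigma)>0$; $\sigma$ is not a zero of $\hat p$, and not a pole by definition of $D$. Thus $\cos A>0$ there. On $|\sigma|\le1$, $A=0$. So $A$ is continuous on the connected set $D$, $\cos A>0$, and $A=0$ on $B$; hence $|A|<\frac\pi2$. Also $A\ge0$. The last claim follows by continuity. $\square$

## 9. Counting preimages, and the proof of Theorem 1

**Proposition 12.** Let $-1<\alpha\le q<1$, $q\ne0$. Assume: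

* (R) every real $\sigma\in\overline D\setminus\Pi$ with $\sigma>1$ satisfies $V(\sigma)<\beta_0$;
* (I) either $D$ is bounded, or $|\mathcal G(\sigma)|\to\infty$ as $\sigma\to\infty$, $\sigma\in D$.

Then $\mathcal G:D\to\mathbb C^-$ is bijective, so $\mu$ is FID.

*Proof.* **Step 1: $\mathcal G$ has no zero in $\overline D\setminus\{0\}$.** This will fix the degree. Lemma 6 covers $|\sigma|\le1$. Let $\sigma\in\overline D$, $|\sigma|>1$, not a pole; by symmetry $\mathrm{Im}\,\sigma\ge0$.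

(a) $\mathrm{Re}\,\sigma>0$, $\mathrm{Im}\,\sigma>0$. Then $\sigma\notin\Pi$, $A(\sigma)\in[0,\frac\pi2]$, so $\mathrm{Im}\,\hat p\ge0$, and (5) gives $\mathrm{Re}\,\mathcal G>0$.

(b) $\sigma>1$ real. If $\hat p(\sigma)=0$, then $\mathcal G(\sigma)=G(Z(\sigma))\ne0$ since $Z(\sigma)\in\mathbb C^-$. Otherwise $\sigma\notin\Pi$, and (R) with (4) gives $i\mathcal G(\sigma)>0$.

(c) $\sigma=i\tau$, $\tau>1$. Then $G(Z(\sigma))=G(\tau+1/\tau)>0$. Since $\hat p(-\bar\sigma)=-\overline{\hat p(\sigma)}$, $\hat p(i\tau)\in i\mathbb R$. If $\hat p(i\tau)=0$, then $\mathcal G>0$. Otherwise $\hat p(i\tau)$ is a limit of values $\hat p(\sigma_n)=|\hat p(\sigma_n)|e^{iA(\sigma_n)}$ with $\sigma_n\in D$, $|\sigma_n|>1$, $\mathrm{Im}\,\sigma_n>0$, $A(\sigma_n)\in[0,\frac\pi2)$. Being imaginary and nonzero, $\hat p(i\tau)=i|\hat p(i\tau)|$, and $\mathcal G(i\tau)=G(\tau+1/\tau)+2\pi|\hat p(i\tau)|>0$.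

**Step 2: $\mathcal G:D\to\mathbb C^-$ is proper.** Then the number of preimages is constant. Let $\sigma_n\in D$ leave every compact subset of $D$, and pass to a subsequence with $\sigma_n\to\sigma^*\in(\mathbb C\cup\{\infty\})\setminus D$. If $\sigma^*=\infty$ (by (I)) or $\sigma^*$ is a pole, then $|\mathcal G(\sigma_n)|\to\infty$. If $\sigma^*\in i\mathbb R$ is not a pole, $\mathcal G(\sigma^*)\in\mathbb R$. If $\sigma^*\in\mathbb H$ is not a pole, then $\mathrm{Im}\,\mathcal G(\sigma^*)\le0$; strict inequality would put a disc around $\sigma^*$ into $D$, so $\mathcal G(\sigma^*)\in\mathbb R$. In all cases $\mathcal G(\sigma_n)$ leaves every compact subset of $\mathbb C^-$. So $\mathcal G$ is proper, and every value is taken the same number $d\ge1$ of times.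

**Step 3: $d=1$.** Count solutions in $D$ of $\mathcal G=-i\varepsilon$ as $\varepsilon\downarrow0$. They stay bounded by (I) and do not approach poles, so they accumulate only at zeros of $\mathcal G$ in $\overline D$, i.e. at $0$ by Step 1. Since $\mathcal G'(0)=-i\ne0$, $\mathcal G$ is injective near $0$, so for small $\varepsilon$ there is at most one solution, and it is simple. Hence $d=1$, and Lemma 7 applies. $\square$

**Proof of Theorem 1.**

**Step 1: (R) for $0<q<1$, $-1<\alpha\le q$.** If $\alpha\ge0$, $\beta_0=\infty$. Let $\alpha<0$ and $\sigma\in\overline D\setminus\Pi$, $\sigma>1$. As $q>0$, only the factors with coefficients $\alpha q^{2k}<0$ can be negative on $(1,\infty)$, and each contributes $-\theta(\alpha q^{2k})=\pi$ when negative. So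
$$A(\sigma)=\pi\cdot\#\{k\ge0:\ V(\sigma)>b_{|\alpha|q^{2k}}\}.$$
By Lemma 11, $A(\sigma)\le\frac\pi2$, so $A(\sigma)=0$ and $V(\sigma)\le b_{|\alpha|}=\beta_0$. Equality would make $\sigma$ a pole (nothing cancels, since the numerator coefficients are positive), i.e. $\sigma\in\Pi$. So $V(\sigma)<\beta_0$.

**Step 2: (I) for $0<q<1$, $-1<\alpha\le q$.** We first show that $D$ can go to infinity only along the real direction of $V$. Let $\sigma\in D$, $|\sigma|\to\infty$, without loss of generality $\mathrm{Im}\,\sigma\ge0$; write $V=|V|e^{i\chi}$, $\chi\in[0,\pi)$, $|V|\to\infty$. If $0<b\le|V|$, then $\arg(b+V)\ge\arg(|V|+V)=\chi/2$. As $b_{q^{2k}}\le2q^{-2k}$, with $K=\#\{k\ge1:2q^{-2k}\le|V|\}\to\infty$ we get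
$$\frac\pi2>A\ge\sum_{k\ge1}\theta(q^{2k})\ge\frac{K\chi}2,\qquad\text{so }\chi\to0.$$

* *If $\alpha<0$:* $A\ge\theta(q)-\theta(\alpha)\ge-\theta(\alpha)=\pi-\arg(V-\beta_0)\to\pi$, since $|V|\to\infty$ and $\chi\to0$. This contradicts $A<\frac\pi2$. So $D$ is bounded.
* *If $0\le\alpha\le q$:* eventually $\mathrm{Re}\,V\ge0$, $\mathrm{Im}\,V\ge0$. Then the real part of $1+a^2+aV$ is $\ge1$ and nondecreasing in $a\in[0,1)$, and its imaginary part is $\ge0$ and nondecreasing; so its modulus is $\ge1$ and nondecreasing. Hence each factor with $a=q^{2k}$ has modulus $\ge1$, and each quotient of the factor with $a=q^{2k+1}$ by the factor with $a=\alpha q^{2k}$ has modulus $\ge1$. So $|\hat p|\ge c|2+V|^{1/2}\to\infty$. As $G(Z(\sigma))\to0$, (3) gives $|\mathcal G|\to\infty$.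

By Proposition 12, $\mathrm{qMP}_{\alpha,q}$ is FID for $0<q<1$, $-1<\alpha\le q$.

**Step 3: the boundary of the region.** We use limits for the parameters excluded so far. If $\alpha=-1$, then $\omega_1=0$ and the law is $\delta_0$, which is FID. If $q=0$, $-1<\alpha\le0$, approximate by $(\alpha,q')$, $q'\downarrow0$. If $q=1$, $-1<\alpha\le1$, approximate by $(\min(\alpha,q'),q')$, $q'\uparrow1$. All approximants are covered by Steps 1 and 2. Their Jacobi parameters converge, hence all moments converge, and the limits (compactly supported for $q=0$; $N(0,1+\alpha)$ for $q=1$) are moment-determinate. So weak convergence holds, and Fact (Closure) applies. $\blacksquare$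

## 10. Above the line $\alpha=q$: a critical point, or two poles

**Proof of Theorem 2(a).** *Extreme parameters.* If $q=-1$ and $-1<\alpha\le1$, then $\omega_2=0$ and $\kappa_4=-\omega_1^2<0$. If $\alpha=1$ and $-1<q<0$, then $\omega_2-\omega_1=q^2+2q-1<0$ and $\kappa_4<0$. Neither is FID.

*The case $-1<q<0$, $q<\alpha<1$.* We find a critical point of $\mathcal G$ in $D$. On $(0,\infty)$ write $\mathcal G(\sigma)=-ih(\sigma)$, $h$ real. Let $\sigma_0=|q|^{-1/2}>1$. Poles of $\hat p$ at real $\sigma>1$ exist only if $\alpha<0$, and then $\sigma^2\ge1/|\alpha|>1/|q|$ because $q<\alpha<0$. So $h$ is continuous on $[0,\sigma_0]$. Since $1+q\sigma_0^2=0$ and no denominator factor vanishes at $\sigma_0$, $\hat p(\sigma_0)=0$. By (3), $\mathcal G(\sigma_0)=G(Z(\sigma_0))\in\mathbb C^+$, i.e. $h(\sigma_0)<0$. On the other hand $h(0)=0$ and $h>0$ on $(0,1]$, because $\mathrm{Im}\,\mathcal G<0$ on $B$ and at $\sigma=1$. Let $\sigma_1\in(1,\sigma_0)$ be the first positive zero of $h$.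 Then $(0,\sigma_1)\subset D$, $h>0$ there with $h=0$ at both ends, so $h$ has an interior maximum and $\mathcal G'=0$ at a point of $D$. By Lemma 8, $\mu$ is not FID. $\blacksquare$

**Proof of Theorem 2(b).** If $q=0<\alpha$, then $\omega_2-\omega_1=-\alpha<0$. If $\alpha=1$, $0<q\le\frac3{10}$, then $\omega_2-\omega_1=q^2+2q-1<0$. In both cases $\kappa_4<0$. So let $0<q\le\frac3{10}$ and $q<\alpha<1$. As for $q=0$ (Section 4), we shall show that the poles $\pm i\alpha^{-1/2}$ both lie on $\partial D$, and that $\mathcal G$ covers a neighborhood of $\infty$ in $\mathbb C^-$ near each. For this we study $\mathcal G$ on the imaginary axis.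

Put $L(w)=\mathcal G(iw)$. It is odd and meromorphic with $L'(0)=1$, so $L(w)=w\,g(w^2)$, $g(0)=1$, with $g$ meromorphic on $\mathbb C$, having at most simple poles, located among $u=1/(\alpha q^{2k})$, $k\ge0$.

**Step 1: a functional equation for $g$.** It will give the Taylor coefficients. For $|w|>1$, $Z(iw)=w+1/w=Z(i/w)$, so $G(Z(iw))=L(1/w)$ and (3) gives $L(w)-L(1/w)=-2\pi i\hat p(iw)$, hence identically. With $u=w^2$, dividing by $w$,
$$Q(u):=g(u)-u^{-1}g(1/u)=2\pi c\,\Big(1-\frac1u\Big)\frac{\prod_{k\ge1}(1-q^ku)(1-q^k/u)}{\prod_{k\ge0}(1-\alpha q^{2k}u)(1-\alpha q^{2k}/u)} .$$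
Replacing $u$ by $q^2u$ shifts the products, and
$$\frac{Q(q^2u)}{Q(u)}=\frac{(1-q^{-2}/u)(1-q^{-1}/u)(1-\alpha u)}{(1-qu)(1-q^2u)(1-\alpha q^{-2}/u)}=\frac{1-\alpha u}{qu(q^2u-\alpha)},$$
using $1-q^{-2}/u=-(1-q^2u)/(q^2u)$ and $1-q^{-1}/u=-(1-qu)/(qu)$. So $(1-\alpha u)Q(u)+qu(\alpha-q^2u)Q(q^2u)=0$. Inserting the definition of $Q$ and separating,
$$\Delta(u):=(1-\alpha u)g(u)+qu(\alpha-q^2u)g(q^2u)=(u^{-1}-\alpha)\,g(1/u)-\Big(qu-\frac\alpha q\Big)g(q^{-2}/u).$$
The first expression is holomorphic for $|u|<1/(\alpha q^2)$: the pole of $g(u)$ at $1/\alpha$ is cancelled, and all others, and those of $g(q^2u)$, have $|u|\ge1/(\alpha q^2)$. The second is holomorphic for $|u|>\alpha$: $g(1/u)$ has poles only at $u=\alpha q^{2k}$, and $g(q^{-2}/u)$ only at $u=\alpha q^{2k-2}$, of which $\alpha/q^2$ is cancelled by $qu-\alpha/q$ and the others are $\le\alpha$. Since $\alpha<1/(\alpha q^2)$, $\Delta$ is entire. The second expression is $-qu+O(1)$ at $\infty$, and $\Delta(0)=1$, so $\Delta(u)=1-qu$: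
$$(1-\alpha u)g(u)=1-qu-qu(\alpha-q^2u)\,g(q^2u). \tag{7}$$
For $g=\sum g_nu^n$, comparing coefficients,
$$g_1=\alpha(1-q)-q,\qquad g_n=\alpha(1-q^{2n-1})g_{n-1}+q^{2n-1}g_{n-2}\quad(n\ge2).$$

**Step 2: bounds on the coefficients.** Let $r=q/\alpha\in(q,1)$ and $g_n=\alpha^n\gamma_n$. Then $\gamma_0=1$ and $\gamma_1=1-q-r\in(-q,1-2q)$. For $n\ge2$, since $\alpha^{-2}<q^{-2}$,
$$|\gamma_n|\le|\gamma_{n-1}|+q^{2n-1}\alpha^{-2}|\gamma_{n-2}|\le|\gamma_{n-1}|+q^{2n-3}|\gamma_{n-2}| .$$
Hence $\max(|\gamma_n|,|\gamma_{n-1}|)\le(1+q^{2n-3})\max(|\gamma_{n-1}|,|\gamma_{n-2}|)$. Starting from $\max(|\gamma_1|,|\gamma_0|)=1$, for all $n$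
$$|\gamma_n|\le\prod_{j\ge0}(1+q^{2j+1})\le e^{q/(1-q^2)}\le e^{0.33}<1.4 .$$

**Step 3: $L'(\tau)>0$ for $0<\tau<\alpha^{-1/2}$, and $L(\tau)\to+\infty$ as $\tau\uparrow\alpha^{-1/2}$.** This is what places the segment $i(0,\alpha^{-1/2})$ and its endpoint on $\partial D$. Put $t=\alpha u=\alpha\tau^2\in(0,1)$, $E(t)=(1-\alpha u)g(u)$, and
$$U(t)=qt\,g(qrt)=qt\sum_{n\ge0}\gamma_n(q^2t)^n\qquad(\text{as }\alpha qr=q^2).$$
With $u=t/\alpha$, (7) reads $E=1-rt-(1-r^2t)U$. Also
$$L=\sqrt{t/\alpha}\;\frac{E}{1-t},\qquad\frac d{dt}\frac{\sqrt t\,E}{1-t}=\frac{T}{2\sqrt t\,(1-t)^2},\qquad T=(1+t)E+2t(1-t)E' .$$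
Inserting $E$,
$$T=[1+t-3rt+rt^2]-U\,[1+t-3r^2t+r^2t^2]-2t(1-t)(1-r^2t)U' .$$
Use $1+t-3\varrho t+\varrho t^2=(1-t)^2+(1-\varrho)t(3-t)$ for $\varrho=r,r^2$, and $1-r^2t=(1-t)+t(1-r)(1+r)$:
$$T=(1-t)^2\big[1-U-2tU'\big]+(1-r)t(3-t)\Big[1-(1+r)\Big(U+\frac{2(1-t)}{3-t}\,tU'\Big)\Big].$$

*First bracket.* Using $\gamma_0=1$, $\gamma_1<1-2q$ and $|\gamma_n|<1.4$,
$$U+2tU'=qt\sum_n(2n+3)\gamma_n(q^2t)^n\le3q+5(1-2q)q^3+1.4\,q\sum_{n\ge2}(2n+3)q^{2n}.$$
On $(0,0.3]$ each term is increasing in $q$ (for the second, $q^3-2q^4$ has derivative $3q^2-8q^3>0$ when $q<\frac38$). At $q=0.3$ the first two are $0.9$ and $0.054$. For the third, $\sum_{n\ge2}(2n+3)x^n=\frac{7x^2-5x^3}{(1-x)^2}$, which at $x=0.09$ is $\frac{0.053055}{0.8281}<0.0642$; times $0.42$ this is $<0.027$. The sum is $<0.981<1$.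

*Second bracket.* We have $U+\frac{2(1-t)}{3-t}tU'=qt\sum_n\big(1+\frac{2(n+1)(1-t)}{3-t}\big)\gamma_n(q^2t)^n$. Since $t\big(1+\frac{2(1-t)}{3-t}\big)=1-\frac{3(1-t)^2}{3-t}\le1$, also $t\big(1+\frac{2(n+1)(1-t)}{3-t}\big)\le n+1$. So the expression is at most
$$q\Big[1+1.4\sum_{n\ge1}(n+1)(0.09)^n\Big]<0.3\,(1+1.4\cdot0.208)<0.39,$$
using $\sum_{n\ge1}(n+1)x^n=(1-x)^{-2}-1$. As $1+r<2$, the bracket is positive, also at $t=1$.

Hence $T>0$ on $(0,1)$, and $2E(1)=T(1)=2(1-r)[1-(1+r)U(1)]>0$. So $L'>0$ and $L\to+\infty$, and with $\tau^*=\alpha^{-1/2}>1$, $i\tau^*$ is a simple pole of $\mathcal G$.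

**Step 4: $\mathcal G|_D$ is not injective.** For $\tau\in(0,\tau^*)$, $\mathcal G(i\tau)\in\mathbb R$ and $\mathcal G'(i\tau)=-iL'(\tau)\in-i(0,\infty)$. So for each compact subsegment of $i(0,\tau^*)$ there is a thin rectangle in $\mathbb H$ along it on which $\mathrm{Im}\,\mathcal G<0$; taking subsegments that meet $i(0,1)$, these rectangles meet $B$, so they lie in $D$. Near the simple pole $i\tau^*$, $1/\mathcal G$ is conformal and real on $i\mathbb R$, so in a small disc it is real only on $i\mathbb R$, and $\mathrm{Im}\,\mathcal G$ has constant sign on a half-disc $\{\mathrm{Re}\,\sigma>0,\ |\sigma-i\tau^*|<\delta\}$. This half-disc meets the previous rectangles, so the sign is negative and the half-disc lies in $D$. The image of the full disc under $1/\mathcal G$ contains a disc around $0$, whose part in $\mathbb C^+$ comes from the half-disc. So $\mathcal G$ maps the half-disc onto a set containing $\{w\in\mathbb C^-:|w|>R\}$ for some $R$. By the symmetry $\mathcal G(\bar\sigma)=-\overline{\mathcal G(\sigma)}$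 the same holds for the conjugate half-disc at $-i\tau^*$, which is disjoint from the first for small $\delta$. So $\mathcal G|_D$ is not injective, and by Lemma 8 $\mu$ is not FID. Together with Theorem 1, FID $\iff\alpha\le q$ for $0\le q\le\frac3{10}$. $\blacksquare$

## 11. Negative $q$

**Proof of Theorem 3(i).** For $\alpha=q$, $\lambda_n=(1-q^n)(1+q^n)=1-(q^2)^n$. These are the parameters $\lambda_n$ of the pair $(0,q^2)$, so $\mu$ is the same measure, and it is FID by Theorem 1. $\blacksquare$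

**Proof of Theorem 3(ii).** Let $\alpha=-\gamma$, and for $0<a<1$ put $\ell_a=b_a+2=(a^{1/2}+a^{-1/2})^2>4$, decreasing in $a$. The hypothesis reads $k:=\sqrt{\ell_\gamma/\ell_{|q|}}\le\frac13$. In particular $\gamma>|q|$, i.e. $\alpha<q$, so Sections 7 and 8 and Proposition 12 apply. Let $\rho=\sqrt{\ell_\gamma\ell_{|q|}}$, so $4<\ell_\gamma<\rho<\ell_{|q|}$.

**Step 1: $D$ does not meet $\mathcal C=\{\sigma\in\mathbb H:|\sigma|>1,\ |V+2|=\rho\}$.** This curve will bound $D$.

*Real points.* If $\sigma>1$ is real and $b_\gamma<V(\sigma)<b_{|q|}$, then $\sigma\notin\Pi$ and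
$$A(\sigma)=\pi. \tag{8}$$
Indeed the negative coefficients are $-|q|^{2j+1}$ (numerator) and $-\gamma|q|^{2j}$ (denominator), $j\ge0$. All except $-\gamma$ have modulus $\le|q|$, so their factors are still positive, while the factor with $a=-\gamma$ is negative and contributes $-\theta(-\gamma)=\pi$. A real $\sigma\in\mathcal C$ has $V=\rho-2\in(b_\gamma,b_{|q|})$, so $\sigma\notin D$ by Lemma 11.

*Nonreal points.* Let $\sigma\in\mathcal C$, $\mathrm{Im}\,\sigma>0$ (the case $\mathrm{Im}\,\sigma<0$ is symmetric), and $y=V+2=\rho e^{i\chi}$, $0<\chi<\pi$. Keep in (6) only the first term and the bracket $k=0$. Since $\theta(q)=\arg(y-\ell_{|q|})-\pi$ and $\theta(\alpha)=\arg(y-\ell_\gamma)-\pi$,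
$$A\ge\frac\chi2+\arg(y-\ell_{|q|})-\arg(y-\ell_\gamma).$$
Put $\eta=\arg(y-\ell_\gamma)$; then $\chi<\eta<\pi$. Since $\ell_{|q|}=\rho^2/\ell_\gamma=y\bar y/\ell_\gamma$, we have $y-\ell_{|q|}=-\frac y{\ell_\gamma}\overline{(y-\ell_\gamma)}$, so $\arg(y-\ell_{|q|})\equiv\pi+\chi-\eta\pmod{2\pi}$. Both sides lie in $(0,\pi)$, so they are equal, and the difference of arguments is $\pi+\chi-2\eta$.

Next bound $\eta-\chi$. With $\omega=\pi-\chi$ and $\ell_\gamma/\rho=k$,
$$\eta-\chi=\arg\frac{y-\ell_\gamma}y=\arg(1-ke^{-i\chi})=\arg(1+ke^{i\omega})\le\frac\omega4,$$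
because this argument vanishes at $\omega=0$ and
$$\frac d{d\omega}\arg(1+ke^{i\omega})=\frac{k\cos\omega+k^2}{1+2k\cos\omega+k^2}\le\frac14\iff2k\cos\omega+3k^2\le1,$$
which holds for $k\le\frac13$. So
$$A\ge\frac\chi2+\pi+\chi-2\chi-\frac\omega2=\frac\chi2+\frac\omega2=\frac\pi2,$$
and $\sigma\notin D$ by Lemma 11.

**Step 2: (I).** On $|\sigma|=1$, $|V+2|\le4<\rho$. So $D$ is the disjoint union of the open sets $\{\sigma\in D:|\sigma|\le1\text{ or }|V+2|<\rho\}\supset B$ and $\{\sigma\in D:|\sigma|>1,\ |V+2|>\rho\}$. As $D$ is connected, the second is empty. Hence $D$ is bounded.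

**Step 3: (R).** A real $\sigma\in\overline D\setminus\Pi$, $\sigma>1$, has $V\le\rho-2<b_{|q|}$ and $A(\sigma)\in\pi\mathbb Z\cap[0,\frac\pi2]=\{0\}$. By (8), $V\le b_\gamma$. At $V=b_\gamma$ there is an uncancelled pole, since $\gamma>|q|\ge|q|^{2j+1}$ for all $j\ge0$, and that point is in $\Pi$. So $V<b_\gamma=\beta_0$. Apply Proposition 12. $\blacksquare$

**Proof of Theorem 3(iii).** We argue by contradiction, comparing a pole that blocks $D_n$ for $\alpha_n<q$ with the absence of such a pole at $\alpha=q$. Suppose the assertion fails. Then there are $\alpha_n\to q$, $-1<\alpha_n<q$, with all $\mathrm{qMP}_{\alpha_n,q}$ FID. Let $\mu_n,\mathcal G_n,D_n,S_n$ be the corresponding objects of Sections 5 and 6.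

**Step 1: a uniform lower bound.** We have $\mathcal G_n(\overline{S_n(\zeta)})=-\overline{1/\zeta}=1/(-\bar\zeta)$ and $\overline{S_n(\zeta)}\in D_n$, so by injectivity $S_n(-\bar\zeta)=\overline{S_n(\zeta)}$. Hence $S_n(iy)\in(0,\infty)$. It is continuous in $y$. It tends to $0$ as $y\to\infty$, because $Z(S_n(iy))=F_{\mu_n}^{-1}(iy)\to\infty$ with $S_n(iy)\in B$ for large $y$. It avoids the point $|\alpha_n|^{-1/2}$, which is a pole of $\mathcal G_n$: the factor $1+\alpha_n\sigma^2$ is in the denominator of $\hat p$, and the numerator does not vanish there, since $|q|<|\alpha_n|<1$ implies $|\alpha_n|\ne|q|^{2j+1}$ for all $j\ge0$. So $S_n(iy)<|\alpha_n|^{-1/2}<|q|^{-1/2}$ for all $y>0$. Since $Z(S)=i(1/S-S)$ and $1/S-S$ decreases in $S>0$,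
$$y+\mathrm{Im}\,\varphi_{\mu_n}(iy)>|q|^{1/2}-|q|^{-1/2}\qquad(y>0).$$
Now $\mu_n\to\mu$ weakly, where $\mu$ belongs to $(q,q)$ (moments converge, the supports lie in $[-2,2]$). By (Closure), $\varphi_{\mu_n}\to\varphi_\mu$ on $\mathbb C^+$, so
$$y+\mathrm{Im}\,\varphi_\mu(iy)\ge|q|^{1/2}-|q|^{-1/2}\qquad\text{for all }y>0. \tag{9}$$

**Step 2: the limit law violates (9).** By (i), $\mu$ is the measure for the parameters $(0,q^2)$; let $\mathcal G,D$ be the objects for these parameters. Here $\beta_0=\infty$, and $\hat p$ has no poles on $(1,\infty)$. By (4) on $(1,\infty)$, and by $\mathrm{Im}\,\mathcal G<0$ on $(0,1]$, $h=i\mathcal G>0$ on $(0,\infty)$, so $(0,\infty)\subset D$. As $\mu$ is FID, Lemma 8 gives $S(i/h(\sigma))=\sigma$, because $\mathcal G(\sigma)=-ih(\sigma)=1/(i/h(\sigma))$. Hence with $y=1/h(\sigma)$,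
$$y+\mathrm{Im}\,\varphi_\mu(iy)=\frac1\sigma-\sigma\to-\infty\qquad(\sigma\to\infty),$$
which contradicts (9). $\blacksquare$

## 12. The laws $|\Gamma(t+ix)|^2dx$

**Proof of Corollary 4.** We realize the law as a limit of laws covered by Theorem 1. For $0<q<1$ let $\alpha=-q^{2t}\in(-1,0)$. By Theorem 1, the dilation of $\mathrm{qMP}_{\alpha,q}$ by $\frac12(1-q)^{-1/2}$ is FID. Its Jacobi parameters are
$$\frac14\,[n]_q\,\frac{1-q^{n-1+2t}}{1-q}\ \longrightarrow\ \frac{n(n+2t-1)}4\qquad(q\uparrow1).$$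
These are the Jacobi parameters of the Meixner–Pollaczek polynomials $P_n^{(t)}(x;\pi/2)$, which are orthogonal for $|\Gamma(t+ix)|^2dx$ (Koekoek–Lesky–Swarttouw, §9.7). That law has exponentially decaying tails, so it is moment-determinate. All moments converge, hence weak convergence holds, and Fact (Closure) shows that the limit is FID. $\blacksquare$
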